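\title{The Local Realization Conjecture and the Adams differential on $h_k$}

\begin{abstract}
Let $\Phi(k,k+1)$ be the module over the mod $2$ Steenrod algebra with one class in degree $2^k$ and one in degree $2^{k+1}$, joined by $\mathrm{Sq}^{2^k}$. We prove that if $M$ is a nonzero module concentrated in an interval of degrees of length $d$ and $2^{k-3}>d+1$, then $M\otimes\Phi(k,k+1)$ is not the cohomology of any space or spectrum. This proves the Local Realization Conjecture. The proof cuts a realization into two pieces, applies a Leibniz rule to the Adams differential $d_2h_k=h_0h_{k-1}^2$, and shows that the resulting relation in $\operatorname{Ext}$ would force $h_0$ to annihilate the identity map of a bounded comodule, which is impossible.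
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathcal A$ is the mod $2$ Steenrod algebra, homology and cohomology have coefficients in $\mathbb F_2$, and $\otimes$ means $\otimes_{\mathbb F_2}$. A graded $\mathcal A$-module $N$ is \emph{realized} by a spectrum $X$ if $H^*X\cong N$ as $\mathcal A$-modules, and by a space $X$ if $\tilde H^*X\cong N$.

For $k\ge0$ let $\Phi(k,k+1)$ be the $\mathcal A$-module with basis $x$ in degree $2^k$ and $y$ in degree $2^{k+1}$, in which $\mathrm{Sq}^{2^k}x=y$ and all other squares of positive degree act as zero on $x$ and $y$. It is the subquotient with basis $u^{2^k},u^{2^{k+1}}$ of the free unstable module on a class $u$ of degree $1$. For an $\mathcal A$-module $M$, the Cartan formula makes $M\otimes\Phi(k,k+1)$ an $\mathcal A$-module. If $M$ is concentrated in an interval of degrees of length $d<2^k$, then $M\otimes\Phi(k,k+1)$ consists of two suspended copies $M\otimes x$ and $M\otimes y$ of $M$ in disjoint ranges of degrees, and $\mathrm{Sq}^{2^k}$, which is zero on $M$, maps the first copy isomorphically onto the second. The following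 problem is posed in \cite{Kuhn}.

\begin{quote}
\emph{Local Realization Conjecture.} Let $M\ne0$ be an $\mathcal A$-module concentrated in finitely many degrees. Then for all sufficiently large $k$, no space and no spectrum realizes $M\otimes\Phi(k,k+1)$.
\end{quote}

We prove the conjecture with an explicit bound.

\begin{theorem}\label{thm:main}
Let $M\neq0$ be an $\mathcal A$-module, not necessarily finite-dimensional, that is concentrated in degrees in $[b,b+d]$. If $2^{k-3}>d+1$, then no space and no spectrum realizes $M\otimes\Phi(k,k+1)$. No connectivity or finiteness is assumed of the space or spectrum. In particular the Local Realization Conjecture holds.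
\end{theorem}

Since $\tilde H^*X=H^*\Sigma^\infty X$ for a space $X$, it suffices to treat spectra. The hypothesis $2^{k-3}>d+1$ forces $k\ge4$ and $2^k>d$.

\subsection*{The simplest cases}
Take $M=\mathbb F_2$ in degree $0$. For $k=0,1,2,3$ the real, complex, quaternionic and octonionic projective planes realize $\Phi(k,k+1)$, because $\mathrm{Sq}^{2^k}x=x^2$ is nonzero there. Whether a complex with two cells can realize $\Phi(k,k+1)$ for larger $k$ is the Hopf invariant one problem of \cite{Adams}. Theorem~\ref{thm:main} with $d=0$ applies exactly when $k\ge4$, so in this case the bound is sharp. Our proof does not reprove the Hopf invariant one theorem; it takes that theorem as input, in the form of the differential $d_2h_k=h_0h_{k-1}^2$ in the Adams spectral sequence.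

If $M=H^*Y$ and $P$ is a finite complex realizing $\Phi(k,k+1)$, then $Y\wedge P$ realizes $M\otimes\Phi(k,k+1)$ by the K\"unneth theorem. For $k\ge4$ there is no such $P$, and the question is whether the smash product can exist although one factor does not. This does happen when $M$ is unbounded. For $M=\mathcal A$ the sequence
$0\to\mathcal A\otimes y\to\mathcal A\otimes\Phi(k,k+1)\to\mathcal A\otimes x\to0$
has free ends, so it splits, and $\mathcal A\otimes\Phi(k,k+1)$ is realized for every $k$ by $\Sigma^{2^k}H\vee\Sigma^{2^{k+1}}H$, where $H$ is the mod $2$ Eilenberg--Mac Lane spectrum. When $M$ is bounded and $2^k$ is much larger than $d$, however, a realization looks from afar like a complex with two cells, and one expects the obstruction for $M=\mathbb F_2$ to persist.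

\subsection*{The method}
A realization $X$ fits into a cofiber sequence $Y_0\to X\to Y_1$ in which $L=H_*Y_0$ and $K=H_*Y_1$ are the lower and upper halves of $H_*X$. The dual of $\mathrm{Sq}^{2^k}$ is an isomorphism $\iota$ from $K$ to $L$ that lowers degrees by $2^k$, and in the Adams spectral sequence for maps from $Y_1$ to $Y_0$ the connecting map $Y_1\to\Sigma Y_0$ is detected by $h_k\iota$. Hence $d_2(h_k\iota)=0$, and the Leibniz rule gives
\[
h_0h_{k-1}^2\,\iota=h_k\,d_2(\iota).
\]
If $\iota$ were induced by a map of spectra, the right side would vanish. But an isomorphism in homology that respects the Steenrod operations need not come from a map. The spectra $S\cup_4e^1$ and $S\vee S^1$ both have cohomology $\mathbb F_2$ in degrees $0$ and $1$ with $\mathrm{Sq}^1=0$, yet a map from the first to the second restricts on the bottom cell to an element of $\pi_0(S\vee S^1)=\mathbb Z$ killed by $4$, and so is zero on $H_0$. We therefore treat $d_2(\iota)$ as unknown. The point is that for large $k$ the multiples of $h_k$ and the multiples of $h_{k-1}^2$ do not interact in the relevant group, so that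 the relation forces $h_0\iota=0$; and this is impossible when $L$ is nonzero and bounded.

Section~\ref{sec:ext} recalls the homological algebra. Section~\ref{sec:reduction} divides the theorem into a topological and an algebraic proposition and verifies the second by hand in the smallest cases. Section~\ref{sec:algebra} proves the algebraic proposition, and Sections~\ref{sec:towers} and~\ref{sec:cutting} prove the topological one.

\section{Comodules, Ext and the classes $h_i$}\label{sec:ext}

\subsection*{Comodules}
The graded dual $\mathcal A_*$ of $\mathcal A$ is a commutative Hopf algebra, equal as a ring to $\mathbb F_2[\xi_1,\xi_2,\dots]$ with $|\xi_n|=2^n-1$. Its coproduct $\Delta$ is dual to the product of $\mathcal A$, and its product is dual to the coproduct $a\mapsto\sum a'\otimes a''$ that expresses the Cartan formula. Of the generators we use only $\xi_1$. It is primitive, that is, $\Delta\xi_1=\xi_1\otimes1+1\otimes\xi_1$, hence so is each $\xi_1^{2^i}$, and $\langle\mathrm{Sq}^n,\xi_1^n\rangle=1$.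

A \emph{comodule} is a graded vector space $V$ with a degree-preserving map $\psi\colon V\to\mathcal A_*\otimes V$ such that $(\Delta\otimes1)\psi=(1\otimes\psi)\psi$ and $(\epsilon\otimes1)\psi=1$, where $\epsilon$ is the counit; in particular $\psi$ is injective. Since $\mathcal A_*$ vanishes in negative degrees, the part of $V$ in degrees $\le n$ is a subcomodule, and a comodule concentrated in a single degree has trivial coaction $\psi v=1\otimes v$. The tensor product $V\otimes W$ is a comodule by $\psi(v\otimes w)=\sum v'w'\otimes v''\otimes w''$, where $\psi v=\sum v'\otimes v''$ and $\psi w=\sum w'\otimes w''$. The suspension $\Sigma^tV$ has $(\Sigma^tV)_n=V_{n-t}$.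

The homology of a spectrum $X$ is a comodule, $H^*X$ is the graded dual of $H_*X$, and action and coaction are related by
\begin{equation}\label{eq:pairing}
\langle a\phi,z\rangle=\sum\langle a,z'\rangle\langle\phi,z''\rangle\qquad(a\in\mathcal A,\ \phi\in H^*X,\ z\in H_*X).
\end{equation}
The K\"unneth isomorphism $H_*(X\wedge Y)\cong H_*X\otimes H_*Y$ is an isomorphism of comodules and needs no finiteness. Since $M$ may be infinite-dimensional, this is the reason to work in homology.

For a graded vector space $U$, the \emph{extended} comodule $\mathcal A_*\otimes U$ has coaction $\Delta\otimes1$. Composition with $\epsilon\otimes1$ gives $\operatorname{Hom}_{\mathcal A_*}(V,\mathcal A_*\otimes U)\cong\operatorname{Hom}(V,U)$, where both sides consist of degree-preserving maps. So extended comodules are injective, and $\psi$ embeds every comodule in one.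

\subsection*{Ext and products}
Let $\mathcal D$ be the derived category of comodules and put
\[
\operatorname{Ext}^{s,t}(V,W)=\operatorname{Hom}_{\mathcal D}(\Sigma^tV,W[s]),\qquad \operatorname{Ext}^{s,t}=\operatorname{Ext}^{s,t}(\mathbb F_2,\mathbb F_2).
\]
These groups vanish for $s<0$, and $\operatorname{Ext}^{0,t}(V,W)$ consists of the comodule maps $\Sigma^tV\to W$. Composition adds bidegrees. If $W\to D^*$ is a resolution, a comodule map $\beta\colon\Sigma^tV\to D^s$ killed by the differential \emph{represents} the class $\Sigma^tV\to D[s]\xleftarrow{\simeq}W[s]$. A chain map between resolutions that is the identity on $W$ preserves the represented class, and if the $D^s$ are injective, then $\operatorname{Ext}^{*,t}(V,W)$ is the cohomology of $\operatorname{Hom}_{\mathcal A_*}(\Sigma^tV,D^*)$.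

The \emph{class} of an extension $0\to L\to E\to K\to0$ is the element of $\operatorname{Ext}^{1,0}(K,L)$ represented by $1_K$ in the resolution $E\to K$ of $L$. Two extensions have the same class if and only if they are equivalent, and the connecting maps of the long exact sequences of $\operatorname{Ext}$, in either variable, are composition with this class.

Because $\otimes$ is exact, it is a bifunctor on $\mathcal D$, and no signs arise in characteristic $2$. For $\gamma\in\operatorname{Ext}^{s,t}$ and $\alpha\in\operatorname{Ext}^{s',t'}(V,W)$ put $\gamma\alpha=\gamma\otimes\alpha\in\operatorname{Ext}^{s+s',t+t'}(V,W)$. Bifunctoriality and associativity of $\otimes$ give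
\begin{equation}\label{eq:bifunctor}
\gamma(\alpha\circ\beta)=(\gamma\alpha)\circ\beta=\alpha\circ(\gamma\beta),\qquad \gamma'(\gamma\alpha)=(\gamma'\gamma)\alpha .
\end{equation}
Thus multiplication by $\gamma$ commutes with all maps in the long exact sequences in both variables, and on $\operatorname{Ext}^{*,*}$ the product is composition and is commutative. If cocycles $a$ and $b$ represent $\gamma$ and $\alpha$ in resolutions $C^*$ of $\mathbb F_2$ and $D^*$ of $W$, then $C^*\otimes D^*$ is a resolution of $W$ by the K\"unneth theorem, and $a\otimes b$ represents $\gamma\alpha$ in it.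

\begin{lemma}\label{lem:single}
Let $V$ be concentrated in degree $p$ and $W$ in degree $q$, and regard linear maps $\phi\colon V_p\to W_q$ as elements of $\operatorname{Ext}^{0,q-p}(V,W)$. Then $\gamma\otimes\phi\mapsto\gamma\phi$ is an isomorphism
\[
\operatorname{Ext}^{s,t+p-q}\otimes\operatorname{Hom}(V_p,W_q)\longrightarrow\operatorname{Ext}^{s,t}(V,W).
\]
\end{lemma}

\begin{proof}
Let $C^s=\mathcal A_*\otimes U^s$ be the cobar resolution of $\mathbb F_2$, where $U^s=(\mathcal A_*/\mathbb F_2)^{\otimes s}$ is finite-dimensional in each degree. As $W$ has trivial coaction, $C^*\otimes W$ is a resolution of $W$ by extended comodules. With $n=t+p-q$, the map of the lemma is induced by the chain map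
\[
\operatorname{Hom}_{\mathcal A_*}(\Sigma^n\mathbb F_2,C^s)\otimes\operatorname{Hom}(V_p,W_q)\to\operatorname{Hom}_{\mathcal A_*}(\Sigma^tV,C^s\otimes W),\qquad a\otimes\phi\mapsto a\otimes\phi .
\]
This is the map $U^s_n\otimes\operatorname{Hom}(V_p,W_q)\to\operatorname{Hom}(V_p,U^s_n\otimes W_q)$, which is bijective because $U^s_n$ is finite-dimensional.
\end{proof}

\subsection*{Twisting maps and the classes $h_i$}
Given an extension $0\to L\to E\to K\to0$, choose a linear section, so that $E=L\oplus K$ as graded vector spaces. For $z\in K$ we have $\psi z=\psi_Kz+c(z)$ with $c\colon K\to\mathcal A_*\otimes L$ linear. We call $c$ a \emph{twisting map}; it determines the extension. Replacing the section by $z\mapsto z+f(z)$, with $f\colon K\to L$ linear, replaces $c$ by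
\begin{equation}\label{eq:change}
c+\psi_Lf+(1\otimes f)\psi_K,
\end{equation}
since $\psi(z+fz)=(1\otimes(1+f))\psi_Kz+\bigl(c+\psi_Lf+(1\otimes f)\psi_K\bigr)z$. So two extensions have the same class if and only if their twisting maps are related as in \eqref{eq:change}. If $\phi\colon K'\to K$ is a comodule map, the composite of the class with $\phi$ is the class of the pullback extension, and the section $z\mapsto(z,\phi z)$ shows that the pullback has twisting map $c\phi$.

Let $T_i$ be the comodule with basis $e_0$ in degree $0$ and $e_1$ in degree $2^i$, with $\psi e_1=1\otimes e_1+\xi_1^{2^i}\otimes e_0$, and let $h_i\in\operatorname{Ext}^{1,2^i}$ be the class of $0\to\mathbb F_2\to T_i\to\Sigma^{2^i}\mathbb F_2\to0$. It is nonzero because $e_1$ is not primitive.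

\begin{lemma}\label{lem:twist}
Let $\phi\colon\Sigma^{-2^i}K\to L$ be a comodule map. Then $h_i\phi\in\operatorname{Ext}^{1,0}(K,L)$ is the class of the extension with twisting map $(\xi_1^{2^i}\otimes1)\psi_L\phi$.
\end{lemma}

\begin{proof}
The class $h_i1_L$ is that of $0\to L\to T_i\otimes L\to\Sigma^{2^i}L\to0$. The coaction $\psi(e_1\otimes v)=\sum v'\otimes e_1\otimes v''+\sum\xi_1^{2^i}v'\otimes e_0\otimes v''$ shows that the twisting map is $(\xi_1^{2^i}\otimes1)\psi_L$. By \eqref{eq:bifunctor}, $h_i\phi=(h_i1_L)\circ\phi$; now pull back.
\end{proof}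

\subsection*{Two cited results}
The proof rests on the following description of $\operatorname{Ext}^{s,*}$ for $s\le3$ and on one differential, stated as Theorem~\ref{thm:d2} after Adams towers have been recalled.

\begin{theorem}[{\cite[Theorem 2.5.1]{Adams}; see also \cite{Wang}}]\label{thm:adams}
The group $\operatorname{Ext}^{0,*}$ is $\mathbb F_2$, in bidegree $(0,0)$. The group $\operatorname{Ext}^{1,*}$ has basis $\{h_i\}_{i\ge0}$. The group $\operatorname{Ext}^{2,*}$ has basis $\{h_ih_j: i\le j,\ j\neq i+1\}$, and $h_ih_{i+1}=0$. In $\operatorname{Ext}^{3,*}$, take the products $h_ih_jh_l$ with $i\le j\le l$ and remove those with $j=i+1$, or $l=j+1$, or $i=j$ and $l=i+2$, or $j=l=i+2$. The remaining products are linearly independent.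
\end{theorem}

\section{Reduction to a relation in Ext}\label{sec:reduction}

The topology produces a relation, and the algebra shows that it cannot hold.

\begin{proposition}\label{prop:top}
Let $k\ge4$, and let $M\neq0$ be an $\mathcal A$-module concentrated in degrees in $[b,b+d]$ with $d<2^k$. If a spectrum realizes $M\otimes\Phi(k,k+1)$, then there are a comodule $L\ne0$ concentrated in degrees in $[b+2^k,b+d+2^k]$ and a class $z\in\operatorname{Ext}^{2,1}(L,L)$ with
\begin{equation}\label{eq:relation}
h_0h_{k-1}^2\,1_L=h_kz\quad\text{in }\operatorname{Ext}^{3,2^k+1}(L,L).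
\end{equation}
\end{proposition}

\begin{proposition}\label{prop:alg}
Let $V\neq0$ be a comodule concentrated in an interval of degrees of length $d$, and let $2^{k-3}>d+1$. Then $h_0h_{k-1}^2\,1_V\notin h_k\operatorname{Ext}^{2,1}(V,V)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Under the hypothesis $2^{k-3}>d+1$ both propositions apply. A realization by a spectrum would give a comodule $L$ satisfying \eqref{eq:relation}, contrary to Proposition~\ref{prop:alg}.
\end{proof}

We verify Proposition~\ref{prop:alg} directly for $d=0$ and for the two comodules with one class in degree $0$ and one in degree $1$. In the latter two cases $\omega\in\operatorname{Ext}^{0,-1}(V,V)$ denotes the comodule map that sends the top class to the bottom class and the bottom class to $0$.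

\begin{example}[one degree]\label{ex:point}
Let $V\ne0$ be concentrated in one degree. By Lemma~\ref{lem:single}, $\operatorname{Ext}^{s,t}(V,V)=\operatorname{Ext}^{s,t}\otimes\operatorname{End}(V)$. Since $\operatorname{Ext}^{2,1}=0$, the only candidate is $z=0$, and $h_0h_{k-1}^2\otimes1\ne0$ for $k\ge4$ by Theorem~\ref{thm:adams}.
\end{example}

\begin{example}[room for the unknown class]\label{ex:split}
Let $V=\mathbb F_2\oplus\Sigma\mathbb F_2$, the homology of both spectra $S\cup_4e^1$ and $S\vee S^1$ of the introduction. By Lemma~\ref{lem:single}, an element of $\operatorname{Ext}^{s,t}(V,V)$ is a $2\times2$ matrix with diagonal entries in $\operatorname{Ext}^{s,t}$, the entry in the position of $\omega$ in $\operatorname{Ext}^{s,t+1}$, and the fourth entry in $\operatorname{Ext}^{s,t-1}$. As $\operatorname{Ext}^{2,0}=\operatorname{Ext}^{2,1}=0$ and $\operatorname{Ext}^{2,2}$ is spanned by $h_0^2$, the group $\operatorname{Ext}^{2,1}(V,V)$ is spanned by $h_0^2\omega\neq0$. So $z$ has room to be nonzero. But $h_kz$ has zero diagonal, while $h_0h_{k-1}^21_V$ has nonzero diagonal entries for $k\ge4$.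
\end{example}

\begin{example}[the class $h_0 1_V$ in disguise]\label{ex:moore}
Let $V=T_0$, the homology of the Moore spectrum $S\cup_2e^1$, with $\lambda\colon\mathbb F_2\to V$ and $\rho\colon V\to\Sigma\mathbb F_2$ the inclusion and projection, so that $\omega=\lambda\rho$. Now $h_0$ is the class of $V$ itself, so $h_0\lambda=\lambda\circ h_0=0$ and $h_0\rho=h_0\circ\rho=0$, and one might expect $h_01_V$ to vanish. It does not. Its twisting map is $c=(\xi_1\otimes1)\psi$. Change the section by $f(e_0)=e_1$, $f(e_1)=0$. By \eqref{eq:change} the new twisting map $c'$ has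
\begin{align*}
c'(e_0)&=\xi_1\otimes e_0+(1\otimes e_1+\xi_1\otimes e_0)+1\otimes e_1=0,\\
c'(e_1)&=(\xi_1\otimes e_1+\xi_1^2\otimes e_0)+0+\xi_1\otimes e_1=\xi_1^2\otimes e_0 .
\end{align*}
By Lemma~\ref{lem:twist} this says $h_01_V=h_1\omega$, and therefore $h_0h_{k-1}^21_V=h_1h_{k-1}^2\omega$.

Put $G^{s,t}=\operatorname{Ext}^{s,t}(\mathbb F_2,V)$. The long exact sequences are
\begin{gather*}
\operatorname{Ext}^{s-1,t-1}\xrightarrow{h_0}\operatorname{Ext}^{s,t}\xrightarrow{\lambda_*}G^{s,t}\xrightarrow{\rho_*}\operatorname{Ext}^{s,t-1}\xrightarrow{h_0}\operatorname{Ext}^{s+1,t},\\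
G^{s-1,t}\xrightarrow{h_0}G^{s,t+1}\xrightarrow{\rho^*}\operatorname{Ext}^{s,t}(V,V)\xrightarrow{\lambda^*}G^{s,t}.
\end{gather*}
First, $G^{2,1}=0$ because $\operatorname{Ext}^{2,1}=\operatorname{Ext}^{2,0}=0$, and $G^{2,2}=0$ because $h_0^2$ is a multiple of $h_0$ and $\operatorname{Ext}^{2,1}=0$. Hence $\operatorname{Ext}^{2,1}(V,V)=0$, and we must show that $\rho^*\lambda_*(h_1h_{k-1}^2)\neq0$. Let $k\ge4$. The groups $\operatorname{Ext}^{2,2^k+1}$ and $\operatorname{Ext}^{2,2^k}$ are spanned by $h_0h_k$ and $h_{k-1}^2$. The first is a multiple of $h_0$ and the second is not killed by $h_0$, so $G^{2,2^k+1}=0$ and $\rho^*$ is injective on $G^{3,2^k+2}$. The kernel of $\lambda_*$ on $\operatorname{Ext}^{3,2^k+2}$ is spanned by $h_0^2h_k$. For $k\ge5$, which is the range $2^{k-3}>2$, the products $h_1h_{k-1}^2$ and $h_0^2h_k$ are linearly independent by Theorem~\ref{thm:adams}, and we are done.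
\end{example}

Example~\ref{ex:moore} shows what the general proof needs: an argument that $h_01_V\ne0$ which does not depend on where this class hides, and, besides linear independence in $\operatorname{Ext}^3$, a complete knowledge of $\operatorname{Ext}^2$ near internal degree $2^k$ to control the connecting maps.

\section{The algebraic obstruction}\label{sec:algebra}

\begin{lemma}\label{lem:h0}
Let $V\neq0$ be a comodule concentrated in finitely many degrees. Then $h_01_V\ne0$ in $\operatorname{Ext}^{1,1}(V,V)$.
\end{lemma}

\begin{proof}
Suppose $h_01_V=0$. By Lemma~\ref{lem:twist} and \eqref{eq:change} there is a linear map $f\colon V\to V$ raising degrees by $1$ with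
\[
\psi f=(1\otimes f+\xi_1\otimes1)\psi .
\]
Iterating, $\psi f^N=(1\otimes f+\xi_1\otimes1)^N\psi$ for all $N$. The operators $1\otimes f$ and $\xi_1\otimes1$ on $\mathcal A_*\otimes V$ commute, so for $N$ a power of $2$ the right side is $(1\otimes f^N+\xi_1^N\otimes1)\psi$. As $V$ is bounded, $f^N=0$ when $N$ is large, and then $(\xi_1^N\otimes1)\psi=0$. But $\psi$ is injective, and $\xi_1^N\otimes1$ is injective because $\mathcal A_*$ is a domain. Hence $V=0$, a contradiction.
\end{proof}

This is where the hypotheses that $M$ is nonzero and bounded are decisive. For $V=\mathcal A_*$, multiplication by $\xi_1$ is a map $f$ as in the proof, and $h_01_V=0$.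

Next we must pass from $h_01_V\neq0$ to Proposition~\ref{prop:alg}. It suffices to show that $(\alpha,\beta)\mapsto h_k\alpha+h_{k-1}^2\beta$ is injective into $\operatorname{Ext}^3$. For comodules in single degrees this is Theorem~\ref{thm:adams}, and a bounded comodule is built from these by finitely many extensions. Injectivity alone is not inherited by extensions: a diagram chase needs surjectivity one step lower. So we prove a stronger statement, that near internal degree $2^k$ and for $s\le2$ the multiples of $h_k$ and $h_{k-1}^2$ account for all of $\operatorname{Ext}^s$.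

\begin{lemma}\label{lem:theta}
Let $k\ge4$, and let $V,W$ be comodules, each concentrated in finitely many degrees, such that $|p-q|<2^{k-3}$ whenever $V_p\neq0\neq W_q$. Then
\[
\Theta_s\colon\operatorname{Ext}^{s-1,0}(V,W)\oplus\operatorname{Ext}^{s-2,0}(V,W)\to\operatorname{Ext}^{s,2^k}(V,W),\qquad(\alpha,\beta)\mapsto h_k\alpha+h_{k-1}^2\beta,
\]
is bijective for $s\le2$ and injective for $s=3$.
\end{lemma}

\begin{proof}
\emph{Single degrees.} Let $V=V_p$, $W=W_q$ and $\delta=p-q$, so $|\delta|<2^{k-3}$. By Lemma~\ref{lem:single} and \eqref{eq:bifunctor}, $\Theta_s$ is the tensor product of $\operatorname{Hom}(V_p,W_q)$ with the map $\theta_s\colon\operatorname{Ext}^{s-1,\delta}\oplus\operatorname{Ext}^{s-2,\delta}\to\operatorname{Ext}^{s,2^k+\delta}$ given by the same formula. We study $\theta_s$ with Theorem~\ref{thm:adams}.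

For $s\le0$ both sides vanish, since $2^k+\delta>0$.

For $s=1$, the number $2^k+\delta$ lies strictly between $2^{k-1}$ and $2^{k+1}$, so it is a power of $2$ only if $\delta=0$. Thus both sides vanish unless $\delta=0$, and then $\theta_1$ sends the generator $1$ to the generator $h_k$.

For $s=2$, a basis of the target is given by the pairs $i\le j$ with $j\ne i+1$ and $2^i+2^j=2^k+\delta$. If $j\ge k+1$ then $\delta>2^k$, and if $j\le k-2$ then $\delta\le-2^{k-1}$; both are impossible. If $j=k-1$, then $i=k-1$ gives $\delta=0$, the value $i=k-2$ is excluded, and $i\le k-3$ gives $\delta\le-3\cdot2^{k-3}$, which is impossible. If $j=k$, then $\delta=2^i$ with $i\le k-4$. So the target has basis $h_{k-1}^2$ if $\delta=0$, has basis $h_ih_k$ if $\delta=2^i$, and is zero otherwise. The source $\operatorname{Ext}^{1,\delta}\oplus\operatorname{Ext}^{0,\delta}$ has basis $(0,1)$, has basis $(h_i,0)$, and is zero in these three cases, and $\theta_2$ matches the bases.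

For $s=3$, the source has as basis the $(h_ih_j,0)$ with $i\le j$, $j\neq i+1$, $2^i+2^j=\delta$, together with $(0,h_m)$ if $\delta=2^m$. As $\delta<2^{k-3}$, we have $i,j,m\le k-4$. The images $h_ih_jh_k$ and $h_mh_{k-1}^2$ are distinct products. The product $h_ih_jh_k$ is not removed in Theorem~\ref{thm:adams} because $j\ne i+1$ and $k\ge j+4$, and $h_mh_{k-1}^2$ is not removed because $k-1\geq m+3$. So the images are linearly independent.

\emph{General case.} If $V$ or $W$ is zero there is nothing to prove. We induct on the number of nonzero degrees of $V$ plus that of $W$. Suppose $V$ has more than one. Let $V'$ be its lowest nonzero degree and $V''=V/V'$. The hypothesis passes to $(V',W)$ and $(V'',W)$, and by \eqref{eq:bifunctor} the maps $\Theta$ form a map between long exact sequences of the form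
\[
\operatorname{Ext}^{s-1}(V')\to\operatorname{Ext}^s(V'')\to\operatorname{Ext}^s(V)\to\operatorname{Ext}^s(V')\to\operatorname{Ext}^{s+1}(V''),
\]
where $W$ and the internal degree are suppressed. By the two halves of the five lemma, $\Theta_s$ is injective for $V$ if it is injective for $V'$ and $V''$ and $\Theta_{s-1}$ is surjective for $V'$; this covers $s\le3$. It is surjective for $V$ if it is surjective for $V'$ and $V''$ and $\Theta_{s+1}$ is injective for $V''$; this covers $s\le2$. If instead $W$ has more than one nonzero degree, let $W'$ be the lowest and $W''=W/W'$. The long exact sequence in the second variable has the displayed form with $W''$ in place of $V'$ and $W'$ in place of $V''$, and the same two statements apply.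
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:alg}]
The degrees of $\Sigma V$ and $V$ differ by at most $d+1<2^{k-3}$, and $k\ge4$, so Lemma~\ref{lem:theta} applies to the pair $(\Sigma V,V)$. Note that $\operatorname{Ext}^{s,t}(\Sigma V,V)=\operatorname{Ext}^{s,t+1}(V,V)$. If $h_0h_{k-1}^21_V=h_kz$ with $z\in\operatorname{Ext}^{2,1}(V,V)$, then $\Theta_3(z,h_01_V)=0$. Hence $h_01_V=0$, contrary to Lemma~\ref{lem:h0}.
\end{proof}

\begin{remark}[the role of the bound]\label{rem:bound}
Proposition~\ref{prop:alg} fails if $d$ is too large. Let $N=2^m$ with $m\ge1$, and let $V\subset\mathcal A_*$ be the subcomodule spanned by $1,\xi_1,\dots,\xi_1^{N-1}$, so $d+1=2^m$; for $m=1$ this is Example~\ref{ex:moore}. Let $\omega$ be the comodule map that sends $\xi_1^{N-1}$ to $1$ and the lower powers to $0$. Write multiplication by $\xi_1$, as a map $V\to\mathcal A_*$, as $f+g$, where $g(\xi_1^{N-1})=\xi_1^N$ and $g$ kills the lower powers; then $f$ maps $V$ to $V$. Since $\Delta(f+g)=(1\otimes(f+g)+\xi_1\otimes1)\Delta$, changing the section by $f$ turns the twisting map $(\xi_1\otimes1)\Delta$ of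 $h_01_V$ into $\Delta g+(1\otimes g)\Delta$. This kills the lower powers and sends $\xi_1^{N-1}$ to $\Delta\xi_1^N+1\otimes\xi_1^N=\xi_1^N\otimes1$. So $h_01_V=h_m\omega$ and $h_0h_{k-1}^21_V=h_mh_{k-1}^2\omega$. This vanishes for $m=k-2$ because $h_{k-2}h_{k-1}=0$. It also vanishes for $m=k-3$, where $d+1=2^{k-3}$, by the standard relation $h_ih_{i+2}^2=0$, which is not used in our proofs. These examples concern Proposition~\ref{prop:alg} only; they do not produce a realization.
\end{remark}

\section{Adams towers and a Leibniz rule}\label{sec:towers}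

The spectra $Y_0$ and $Y_1$ of the introduction have no finiteness properties, so we set up the Adams spectral sequence for maps between arbitrary spectra. Only $E_2$ and $d_2$ are used, and convergence plays no role.

\subsection*{Point-set conventions}
We write $[Y,Z]$ for maps in the stable homotopy category and $S$ for the sphere spectrum. To form unions of smash products we work in a symmetric monoidal model category of spectra, such as symmetric spectra. There the smash product preserves colimits in each variable and satisfies the pushout-product axiom: if $A'\to A$ and $B'\to B$ are cofibrations, then so is $P\to A\wedge B$, where $P$ is the pushout of $A'\wedge B$ and $A\wedge B'$ along $A'\wedge B'$. We write cofibrations as inclusions and $P=A'\wedge B\cup A\wedge B'$. The quotient by a cofibration between cofibrant objects represents the cofiber; $\partial\colon A/A'\to\Sigma A'$ denotes the connecting map, which is natural for maps of pairs.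

A \emph{tower} is a sequence $\cdots\subset Z_2\subset Z_1\subset Z_0$ of cofibrations between cofibrant spectra. Any sequence $\cdots\to Z_1\to Z_0$ of cofibrant spectra can be replaced by a tower: let $Z_n'$ be the mapping telescope obtained by gluing end to end the mapping cylinders of $Z_{m+1}\to Z_m$ for $m\ge n$. Each cylinder is attached along its base, which is an acyclic cofibration, so $Z_n\to Z_n'$ is an acyclic cofibration; and $Z'_{n+1}\to Z'_n$ is a pushout of the inclusion of $Z_{n+1}$ in its cylinder.

\subsection*{Generalized Eilenberg--Mac Lane spectra}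
Call $N$ a \emph{GEM} if $N\simeq H\wedge T$ for some spectrum $T$. Finite wedges of GEMs, and smash products of a GEM with any spectrum, are GEMs. For a GEM $N$ and any spectrum $Y$,
\begin{equation}\label{eq:gem}
H_*N\cong\mathcal A_*\otimes\pi_*N\ \text{ is extended, and }\ H_*\colon[Y,N]\to\operatorname{Hom}_{\mathcal A_*}(H_*Y,H_*N)\ \text{ is bijective.}
\end{equation}
Indeed, a basis of the vector space $\pi_*N=H_*T$ defines a map $W\to H\wedge T$ from a wedge of spheres, and $H\wedge W\to H\wedge H\wedge T\to H\wedge T$ is an isomorphism on homotopy groups. So $N\simeq H\wedge W$. This gives $H_*N=H_*H\otimes\pi_*N$ with $H_*H=\mathcal A_*$, and it shows that $N$ is the product of the Eilenberg--Mac Lane spectra $\Sigma^nH(\pi_nN)$. The universal coefficient theorem gives $[Y,N]\cong\operatorname{Hom}(H_*Y,\pi_*N)$, and this bijection is $H_*$ followed by the bijection induced by $\epsilon\otimes1$.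

\subsection*{The spectral sequence}
An \emph{Adams tower} of $Z$ is a tower $Z_\bullet$ with $Z_0\simeq Z$ such that each $Z_n/Z_{n+1}$ is a GEM and each $H_*Z_n\to H_*(Z_n/Z_{n+1})$ is injective; equivalently, $H_*Z_{n+1}\to H_*Z_n$ is zero. For any tower put $C^n(Z_\bullet)=H_*\Sigma^n(Z_n/Z_{n+1})$, with differential induced by $Z_n/Z_{n+1}\xrightarrow{\partial}\Sigma Z_{n+1}\to\Sigma(Z_{n+1}/Z_{n+2})$. For an Adams tower the short exact sequences
\[
0\to H_*\Sigma^nZ_n\to C^n(Z_\bullet)\to H_*\Sigma^{n+1}Z_{n+1}\to0
\]
splice to show that $H_*Z\to C^*(Z_\bullet)$ is an injective resolution. Applying $[\Sigma^*Y,-]$ to the tower gives an exact couple, and by \eqref{eq:gem} its spectral sequence has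
\[
E_1^{s,t}=[\Sigma^{t-s}Y,Z_s/Z_{s+1}]=\operatorname{Hom}_{\mathcal A_*}(\Sigma^tH_*Y,C^s(Z_\bullet)),\qquad E_2^{s,t}=\operatorname{Ext}^{s,t}(H_*Y,H_*Z).
\]
The groups $E_1^{s,t}$ are $\mathbb F_2$-vector spaces, so signs may be ignored in them. The differential $d_2\colon E_2^{s,t}\to E_2^{s+2,t+1}$ is computed as follows. A cocycle $a\in E_1^{s,t}$ lifts to $\tilde a\in[\Sigma^{t-s}Y,Z_s/Z_{s+2}]$, because the obstruction is $d_1a$. For any such lift, $d_2[a]$ is represented by the composite of $\tilde a$ with $Z_s/Z_{s+2}\xrightarrow{\partial}\Sigma Z_{s+2}\to\Sigma(Z_{s+2}/Z_{s+3})$.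

Let $I\to S\to H$ be a fiber sequence. The unit $H_*S\to H_*H$ is injective, so $H_*I=\Sigma^{-1}(\mathcal A_*/\mathbb F_2)$, which vanishes in negative degrees. The \emph{canonical tower} of $Z$ has $Z_n\simeq I^{\wedge n}\wedge Z$, with maps induced by $I\to S$. It is an Adams tower, since $Z_n/Z_{n+1}\simeq H\wedge Z_n$ and $H_*Z_n\to H_*H\otimes H_*Z_n$ is injective. For $Y=Z=S$ it defines the mod $2$ Adams spectral sequence of the sphere.

\begin{theorem}[Adams; see also \cite{Wang} and {\cite[Ch.~VI]{BMMS}}]\label{thm:d2}
In the mod $2$ Adams spectral sequence of the sphere, $d_2h_k=h_0h_{k-1}^2$ for $k\ge4$.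
\end{theorem}

\subsection*{The class of a cofiber sequence}

\begin{lemma}\label{lem:cycle}
Let $Z\to X\to Y\xrightarrow{\partial}\Sigma Z$ be a cofiber sequence with $H_*\partial=0$, and let $Q_\bullet$ be any Adams tower of $Z$. In the spectral sequence of $Y$ and $Q_\bullet$, the class of $0\to H_*Z\to H_*X\to H_*Y\to0$ in $E_2^{1,0}$ is killed by $d_2$.
\end{lemma}

\begin{proof}
The composite $\Sigma^{-1}Y\to Z\simeq Q_0\to Q_0/Q_1$ is zero in homology, hence null by \eqref{eq:gem}. So $Z\to Q_0/Q_1$ extends over $X$, and the extension can be completed to a map of cofiber sequences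
\[
\begin{array}{ccccccc}
Z&\to&X&\to&Y&\to&\Sigma Z\\
\downarrow&&\downarrow&&\downarrow&&\downarrow\\
Q_0&\to&Q_0/Q_1&\to&\Sigma Q_1&\to&\Sigma Q_0 .
\end{array}
\]
Let $g\colon Y\to\Sigma Q_1$ be the third map and $a\in E_1^{1,0}$ its composite with $\Sigma Q_1\to\Sigma(Q_1/Q_2)$. In homology the diagram gives a chain map from the resolution $H_*X\to H_*Y$ of $H_*Z$ to $C^*(Q_\bullet)$ that equals $H_*a$ in degree $1$. So $a$ represents the class of the extension. As lift $\tilde a$ we may take the composite of $g$ with $\Sigma Q_1\to\Sigma(Q_1/Q_3)$, and then $\partial\tilde a=0$.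
\end{proof}

\subsection*{The product tower}
The class $h_k$ is represented in a tower $S_\bullet$ of the sphere and $\iota$ in a tower $Z_\bullet$ of $Z$, so the smash product of representatives lives in a subquotient of $S_0\wedge Z_0$. The tower in which $d_2(h_k\iota)$ can be computed is the filtration of $S_0\wedge Z_0$ by total degree. Since Lemma~\ref{lem:cycle} holds for every Adams tower, no comparison of different towers of $Z$ is needed. The geometric content of the Leibniz rule is the following formula for the boundary of a product.

\begin{lemma}\label{lem:boundary}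
Let $A'\subset A$ and $B'\subset B$ be cofibrations between cofibrant spectra, and let $P=A'\wedge B\cup A\wedge B'$. Then $(A\wedge B)/P=(A/A')\wedge(B/B')$ and $P/(A'\wedge B')=A'\wedge(B/B')\vee(A/A')\wedge B'$, and the composite
\[
(A/A')\wedge(B/B')\xrightarrow{\partial}\Sigma P\to\Sigma A'\wedge(B/B')\ \vee\ \Sigma(A/A')\wedge B'
\]
has components $\partial\wedge1$ and $1\wedge\partial$, up to sign.
\end{lemma}

\begin{proof}
The two identifications hold because $\wedge$ preserves colimits in each variable and $P$ is a pushout along $A'\wedge B'$. Dividing by $A\wedge B'$ is a map of pairs $(A\wedge B,P)\to(A\wedge(B/B'),A'\wedge(B/B'))$ that induces the identity on quotients and the projection of $P$ to the first summand. By naturality, the first component is the connecting map of the second pair, which is $\partial\wedge1$. Dividing by $A'\wedge B$ gives the second component.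
\end{proof}

Let $S_\bullet$ and $Z_\bullet$ be towers. For a subset $U\subset\mathbb N^2$ that is closed under increasing either coordinate, put $Q_U=\operatorname{colim}_{(i,j)\in U}S_i\wedge Z_j$. If $U$ is the quadrant of all points $\ge(i,j)$, then $Q_U=S_i\wedge Z_j$. Moreover $Q_{U\cup U'}$ is the pushout of $Q_U$ and $Q_{U'}$ along $Q_{U\cap U'}$, because every arrow of the indexing set $U\cup U'$ lies in $U$ or in $U'$. Let $Q_n=Q_U$ for $U=\{i+j\ge n\}$; informally, $Q_n=\bigcup_{i+j=n}S_i\wedge Z_j$. Then $Q_n$ is cofibrant, being built from $S_n\wedge Z_0$ by attaching $S_{n-j}\wedge Z_j$ along $S_{n-j+1}\wedge Z_j$ for $j=1,\dots,n$. It is also built from $Q_{n+1}$ by attaching each $S_i\wedge Z_j$ with $i+j=n$ along $P_{ij}=S_{i+1}\wedge Z_j\cup S_i\wedge Z_{j+1}$. So $Q_\bullet$ is a tower, the \emph{product tower}, and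
\begin{equation}\label{eq:layers}
Q_n/Q_{n+1}=\bigvee_{i+j=n}(S_i/S_{i+1})\wedge(Z_j/Z_{j+1}).
\end{equation}

\begin{lemma}\label{lem:product}
Let $S_\bullet$ and $Z_\bullet$ be the canonical towers of $S$ and $Z$. Then $Q_\bullet$ is an Adams tower of $Z$, and $C^*(Q_\bullet)=C^*(S_\bullet)\otimes C^*(Z_\bullet)$ as resolutions of $H_*Z$.
\end{lemma}

\begin{proof}
We have $Q_0=S_0\wedge Z_0\simeq Z$, and the layers \eqref{eq:layers} are GEMs. By the K\"unneth theorem, $C^n=C^n(Q_\bullet)$ is $\bigoplus_{i+j=n}C^i(S_\bullet)\otimes C^j(Z_\bullet)$. By naturality for the map of pairs $(S_i\wedge Z_j,P_{ij})\to(Q_n,Q_{n+1})$, the differential on the summand $(i,j)$ is induced by $\partial$ followed by $\Sigma P_{ij}\to\Sigma(Q_{n+1}/Q_{n+2})$. The map $P_{ij}\to Q_{n+1}/Q_{n+2}$ kills $S_{i+1}\wedge Z_{j+1}$, and on the two summands of the quotient it is the projection to the summands $(i+1,j)$ and $(i,j+1)$ of \eqref{eq:layers}. By Lemma~\ref{lem:boundary} the differential is $d\otimes1+1\otimes d$. Hence $0\to H_*Q_0\to C^0\to C^1\to\cdots$ is a tensor product of resolutions, and is exact.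

It remains to show that $\mu_n\colon H_*\Sigma^nQ_n\to C^n$ is injective for all $n$. For $n=0$ this is part of the exactness. Assume it for all indices $\le n$. Let $\partial_m\colon C^m\to H_*\Sigma^{m+1}Q_{m+1}$ be induced by the connecting map, so that $d=\mu_{m+1}\partial_m$ on $C^m$. The long exact sequence shows that $\ker\partial_m=\operatorname{im}\mu_m$, and that $\partial_m$ is onto for $m\le n$. By exactness of the complex, the kernel of $\mu_{n+1}\partial_n$ is $\operatorname{im}\mu_0$ if $n=0$ and $\operatorname{im}\mu_n\partial_{n-1}=\operatorname{im}\mu_n$ if $n>0$. So $\mu_{n+1}\partial_n$ and the surjection $\partial_n$ have the same kernel, and $\mu_{n+1}$ is injective.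
\end{proof}

\begin{lemma}[Leibniz rule]\label{lem:leibniz}
Let $\gamma\in\operatorname{Ext}^{1,p}$ and $\alpha\in\operatorname{Ext}^{0,q}(H_*Y,H_*Z)$. Write $d_2^S$, $d_2^Z$, $d_2^Q$ for the differentials defined by the canonical towers $S_\bullet$, $Z_\bullet$ and by their product tower. Then $d_2^Q(\gamma\alpha)=(d_2^S\gamma)\alpha+\gamma\,(d_2^Z\alpha)$.
\end{lemma}

\begin{proof}
If maps $a$ into $S_i/S_{i+1}$ and $b$ into $Z_j/Z_{j+1}$ are cocycles, then $a\wedge b$, regarded as a map into the summand $(i,j)$ of \eqref{eq:layers}, induces $H_*a\otimes H_*b$ in homology. By Lemma~\ref{lem:product} and Section~\ref{sec:ext} it represents the product of the classes of $a$ and $b$.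

Let $a\in\pi_{p-1}(S_1/S_2)$ and $b\in[\Sigma^qY,Z_0/Z_1]$ represent $\gamma$ and $\alpha$, and choose lifts $\tilde a\in\pi_{p-1}(S_1/S_3)$ and $\tilde b\in[\Sigma^qY,Z_0/Z_2]$. The images $a'$ of $\partial\tilde a$ in $\pi_{p-2}(S_3/S_4)$ and $b'$ of $\partial\tilde b$ in $[\Sigma^{q-1}Y,Z_2/Z_3]$ are cocycles representing $d_2^S\gamma$ and $d_2^Z\alpha$.

Let $P=S_3\wedge Z_0\cup S_1\wedge Z_2$. There is a map of pairs $(S_1\wedge Z_0,P)\to(Q_1,Q_3)$, and $(S_1\wedge Z_0)/P=(S_1/S_3)\wedge(Z_0/Z_2)$. The image of $\tilde a\wedge\tilde b$ in $Q_1/Q_3$ is a lift of $a\wedge b$, because the composite to $Q_1/Q_2$ factors through the projection to $(S_1/S_2)\wedge(Z_0/Z_1)$. So $d_2^Q(\gamma\alpha)$ is represented by the composite of $\tilde a\wedge\tilde b$ with $\partial$ and $\Sigma P\to\Sigma(Q_3/Q_4)$. The map $P\to Q_3/Q_4$ kills $S_3\wedge Z_2$, so it factors through $S_3\wedge(Z_0/Z_2)\vee(S_1/S_3)\wedge Z_2$, and on these two summands it is the projection to $(S_3/S_4)\wedge(Z_0/Z_1)$ and to $(S_1/S_2)\wedge(Z_2/Z_3)$. By Lemma~\ref{lem:boundary}, the representative is the sum of the images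 of $\partial\tilde a\wedge\tilde b$ and $\tilde a\wedge\partial\tilde b$, which is $a'\wedge b+a\wedge b'$.
\end{proof}

\section{Cutting a realization in two}\label{sec:cutting}

\subsection*{Homological truncation}
To kill the lowest homology group of a spectrum by attaching cells, one wants its classes to come from spheres, and the Hurewicz theorem gives this for a suitably connected spectrum. But mod $2$ homology does not control connectivity: a wedge of spectra $\Sigma^{-n}H\mathbb Q$ can be added to $X$ without changing $H_*X$. We first remove what homology does not see, by completing along the canonical tower.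

A spectrum is \emph{$m$-connected} if $\pi_i=0$ for $i\le m$. For a sequence $\cdots\to B_2\to B_1$ of spectra there is the Milnor exact sequence
$0\to\lim^1_s\pi_{i+1}B_s\to\pi_i\operatorname{holim}_sB_s\to\lim_s\pi_iB_s\to0$.
For a sequence of groups, $\lim^1$ vanishes if all maps are onto, and both $\lim$ and $\lim^1$ vanish if all maps are zero.

\begin{lemma}\label{lem:complete}
Let $X$ be a spectrum with $H_iX=0$ for $i<b$. There is a map $X\to\hat X$ that induces an isomorphism on $H_*$, with $\hat X$ a $(b-1)$-connected spectrum.
\end{lemma}

\begin{proof}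
Let $X_\bullet$ be the canonical tower, $B_s=X_0/X_s$ and $\hat X=\operatorname{holim}_sB_s$, with the map from $X\simeq X_0$ induced by the projections.

\emph{Connectivity.} The fiber of $B_{s+1}\to B_s$ is $X_s/X_{s+1}\simeq H\wedge X_s$. Its homotopy is $(H_*I)^{\otimes s}\otimes H_*X$, which vanishes in degrees $<b$. Since $B_0$ is trivial, every $B_s$ is $(b-1)$-connected, and $\pi_bB_{s+1}\to\pi_bB_s$ is onto. By the Milnor sequence $\hat X$ is $(b-1)$-connected.

\emph{Homology commutes with the limit.} The spectrum $H$ is connective with finitely generated homotopy groups, so it has finite skeleta $H^{(n)}$ with $R_n=H/H^{(n)}$ $n$-connected. Smashing with a finite spectrum commutes with $\operatorname{holim}$, so $H^{(n)}\wedge\hat X\simeq\operatorname{holim}_sH^{(n)}\wedge B_s$. The spectra $R_n\wedge\hat X$ and $R_n\wedge B_s$ are $(n+b)$-connected, so $\operatorname{holim}_sR_n\wedge B_s$ is $(n+b-1)$-connected. Comparing long exact sequences, $H\wedge\hat X\to\operatorname{holim}_sH\wedge B_s$ is an isomorphism on $\pi_i$ for $i\le n+b-2$. As $n$ is arbitrary, it is an equivalence.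

\emph{The limit.} For $s\ge1$ the map $H_*X_s\to H_*X_0$ is zero, so there are exact sequences $0\to H_*X_0\to H_*B_s\to H_{*-1}X_s\to0$. As $s$ varies, the maps are the identity on the left terms and zero on the right terms. The exact sequence of $\lim$ and $\lim^1$ gives $\lim_sH_*B_s=H_*X_0$ and $\lim^1_sH_*B_s=0$, and the Milnor sequence gives $H_*X\cong H_*\hat X$.
\end{proof}

\begin{lemma}\label{lem:truncate}
Let $X$ be a spectrum with $H_iX=0$ for $i<b$, and let $n\in\mathbb Z$. There is a map $X\to X_{>n}$ that induces an isomorphism on $H_i$ for $i>n$, with $H_iX_{>n}=0$ for $i\le n$.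
\end{lemma}

\begin{proof}
For $n<b$ take $X_{>n}=X$. Suppose $X\to X_{>n-1}$ has been constructed, and let $X_{>n-1}\to B$ be the map of Lemma~\ref{lem:complete}, with $B$ an $(n-1)$-connected spectrum. By the Hurewicz theorem $H_nB=\pi_nB\otimes\mathbb F_2$. Lifting a basis of $H_nB$ to $\pi_nB$ gives a map $W\to B$ from a wedge of copies of $S^n$ that is an isomorphism on $H_n$. Let $X_{>n}$ be its cofiber. Since $H_*W$ is concentrated in degree $n$ and maps isomorphically onto $H_nB$, the long exact sequence breaks into $0\to H_iW\to H_iB\to H_iX_{>n}\to0$, which gives both properties.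
\end{proof}

\subsection*{The homology of a realization}
We know $H^*X$ and need the comodule $H_*X$. In infinite dimensions we cannot simply dualize $M$, so we define the isomorphism between the two halves directly on homology and determine the coaction by pairing with cohomology.

\begin{lemma}\label{lem:homology}
Let $M\ne0$ be concentrated in degrees in $[b,b+d]$ with $d<2^k$, and let $X$ realize $M\otimes\Phi(k,k+1)$. Let $L$ be the part of $H_*X$ in degrees $\le b+d+2^k$, and let $K=H_*X/L$. Then $L$ is nonzero and concentrated in degrees in $[b+2^k,b+d+2^k]$, and there is an isomorphism of comodules $\iota\colon\Sigma^{-2^k}K\to L$ such that $0\to L\to H_*X\to K\to0$ has class $h_k\iota$.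
\end{lemma}

\begin{proof}
Identify $H^*X$ with $M\otimes\Phi(k,k+1)$, and put $\zeta=\xi_1^{2^k}$. A vector space vanishes if its dual does, so $H_*X$ is concentrated in $[b+2^k,b+d+2^k]$ and $[b+2^{k+1},b+d+2^{k+1}]$. These intervals are disjoint because $d<2^k$. Identify $K$ with the part of $H_*X$ in the upper interval; this is a linear section. Then $L^*=M\otimes x$ and $K^*=M\otimes y$, and $L\ne0$.

\emph{The action.} For $a\in\mathcal A$ of degree $2^k$ we have $ax=\langle a,\zeta\rangle y$. Indeed, $\mathcal A$ is spanned in this degree by $\mathrm{Sq}^{2^k}$ and by products of two elements of positive degree. Both sides equal $y$ for $a=\mathrm{Sq}^{2^k}$. On products the left side vanishes for degree reasons and the right side because $\zeta$ is primitive. For $a\in\mathcal A$ put $\bar a=\sum\langle a'',\zeta\rangle a'$, so that $\langle\bar a,c\rangle=\langle a,c\zeta\rangle$ for $c\in\mathcal A_*$. The Cartan formula gives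
\begin{equation}\label{eq:action}
a(m\otimes x)=am\otimes x+\bar am\otimes y,\qquad a(m\otimes y)=am\otimes y .
\end{equation}

\emph{The map $\iota$.} For $z\in K$ put $\iota z=\sum\langle\mathrm{Sq}^{2^k},z'\rangle z''$, where $\psi z=\sum z'\otimes z''$. This lowers degrees by $2^k$, so it lands in $L$. By \eqref{eq:pairing} its transpose is $\mathrm{Sq}^{2^k}\colon L^*\to K^*$, which is the bijection $m\otimes x\mapsto m\otimes y$. The kernel and cokernel of $\iota$ have trivial duals, so $\iota$ is bijective. Thus, for $z\in K$ and $v=\iota z$,
\begin{equation}\label{eq:transpose}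
\langle m\otimes y,z\rangle=\langle m\otimes x,v\rangle\qquad(m\in M).
\end{equation}

\emph{The coaction.} Write $\psi z=\psi_Kz+c(z)$ and $\psi_Lv=\sum v'\otimes v''$. Since $M\otimes y$ annihilates $L$, formulas \eqref{eq:action} and \eqref{eq:pairing} give
$\langle am\otimes x,v\rangle=\langle a(m\otimes x),v\rangle=\sum\langle a,v'\rangle\langle m\otimes x,v''\rangle$
for all $a\in\mathcal A$. Together with \eqref{eq:transpose} this yields
\begin{align*}
\langle a\otimes(m\otimes y),\psi_Kz\rangle&=\langle am\otimes y,z\rangle=\langle am\otimes x,v\rangle=\sum\langle a,v'\rangle\langle m\otimes y,\iota^{-1}v''\rangle,\\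
\langle a\otimes(m\otimes x),c(z)\rangle&=\langle\bar am\otimes y,z\rangle=\langle\bar am\otimes x,v\rangle=\sum\langle a,v'\zeta\rangle\langle m\otimes x,v''\rangle;
\end{align*}
in the second line we also used that $M\otimes x$ annihilates $K$. An element of $\mathcal A_*\otimes U$ is determined by its pairings with the $a\otimes\phi$, $a\in\mathcal A$, $\phi\in U^*$. Hence $\psi_K=(1\otimes\iota^{-1})\psi_L\iota$, so $\iota$ is a comodule map, and $c=(\zeta\otimes1)\psi_L\iota$. By Lemma~\ref{lem:twist} the extension has class $h_k\iota$.
\end{proof}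

\begin{proof}[Proof of Proposition~\ref{prop:top}]
Let $X$ realize $M\otimes\Phi(k,k+1)$, and let $L$, $K$, $\iota$ be as in Lemma~\ref{lem:homology}. Put $Y_1=X_{>n}$ with $n=b+d+2^k$, as in Lemma~\ref{lem:truncate}, and let $Y_0$ be the fiber of $X\to Y_1$. The map $H_*X\to H_*Y_1$ is onto with kernel $L$. So in the cofiber sequence $Y_0\to X\to Y_1\xrightarrow{\partial}\Sigma Y_0$ we have $H_*\partial=0$, and the induced sequence in homology is $0\to L\to H_*X\to K\to0$, whose class is $h_k\iota$.

Take $Y=Y_1$ and $Z=Y_0$, and let $Q_\bullet$ be the product of the canonical towers of $S$ and $Z$, which is an Adams tower by Lemma~\ref{lem:product}. By Lemma~\ref{lem:cycle}, Lemma~\ref{lem:leibniz} with $\gamma=h_k$ and $\alpha=\iota\in\operatorname{Ext}^{0,-2^k}(K,L)$, and Theorem~\ref{thm:d2}, which is where $k\ge4$ is used,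
\[
0=d_2^Q(h_k\iota)=h_0h_{k-1}^2\,\iota+h_k\,d_2^Z\iota\quad\text{in }\operatorname{Ext}^{3,1}(K,L),\qquad d_2^Z\iota\in\operatorname{Ext}^{2,1-2^k}(K,L).
\]
Compose with $\iota^{-1}\in\operatorname{Ext}^{0,2^k}(L,K)$ and put $z=(d_2^Z\iota)\circ\iota^{-1}\in\operatorname{Ext}^{2,1}(L,L)$. By \eqref{eq:bifunctor} we obtain $h_0h_{k-1}^21_L=h_kz$, which is \eqref{eq:relation}.
\end{proof}

With Propositions~\ref{prop:top} and~\ref{prop:alg} established, the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{Adams}
Adams, \emph{On the non-existence of elements of Hopf invariant one}, Ann. of Math. 72 (1960).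

\bibitem{BMMS}
Bruner, May, McClure and Steinberger, LNM 1176.

\bibitem{Kuhn}
Nicholas J. Kuhn, \emph{Topological nonrealization results via the Goodwillie tower approach to iterated loopspace homology}, arXiv:0806.3281 (2008).

\bibitem{Wang}
J.S.P. Wang, Illinois J. Math. 11 (1967).

\end{thebibliography}
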